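# Root vectors of first order elliptic operators whose symbol avoids the imaginary axis

## 1. Three families in which the root vectors are complete

A square matrix has enough generalized eigenvectors to span the whole space. The natural first guess is that a well-behaved elliptic operator on a closed manifold has them too. We make the guess precise and test it.

Let $\Sigma$ be a closed smooth manifold, $E\to\Sigma$ a smooth Hermitian vector bundle, and $B:C^\infty(\Sigma,E)\to C^\infty(\Sigma,E)$ a first order differential operator, not necessarily formally self-adjoint. Inner products are linear in the first slot, and $B^*$ is the formal adjoint.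

**Definition (symbol, cutting).** If locally $B=\sum_kB_k(y)\partial_k+B_0(y)$, the principal symbol is $\sigma_B(y,\eta)=i\sum_k\eta_kB_k(y)$. The operator is elliptic if $\sigma_B(y,\eta)$ is invertible for all $\eta\ne0$. The imaginary axis is a *spectral cutting* for the symbol if, for all $y$ and all $\eta\neq0$, the matrix $\sigma_B(y,\eta)$ has no purely imaginary eigenvalue ($0$ counts as purely imaginary).

The cutting condition says exactly that $A=\partial_x+B$ is elliptic on $\mathbb R_+\times\Sigma$: its symbol is $i\tau+\sigma_B(y,\eta)$, which is invertible for $\eta=0$, $\tau\ne0$, and for $\eta\ne0$ is invertible for all real $\tau$ if and only if no eigenvalue of $\sigma_B(y,\eta)$ is imaginary. As an example, $\partial_x+i\partial_y$ on the torus has symbol $i\xi-\eta$. It is elliptic, but the symbol takes every non-zero complex value, so there is no cutting. The "double" $\begin{pmatrix}0&D^*\\D&0\end{pmatrix}$ of $D=\partial_x+i\partial_y$ has symbol eigenvalues $\pm|i\xi-\eta|$, which are real and non-zero, so it has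 the cutting.

**Definition (root vectors).** A *root vector* of $B$ for $\mu\in\mathbb C$ is a $v\ne0$ with $(B-\mu)^Nv=0$ for some $N$. By elliptic regularity $v$ is smooth. The root vectors are *complete* if their span is dense in $L^2(\Sigma,E)$.

As an example, take $B=\begin{pmatrix}-i\partial_\theta&1\\0&-i\partial_\theta\end{pmatrix}$ on the circle. Here $(B-k)(0,e^{ik\theta})=(e^{ik\theta},0)$ and $(B-k)(e^{ik\theta},0)=0$. The eigenvectors fill only the first component, but the root vectors, with $N\le2$, are complete.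

We regard $B$ as an operator in $L^2$ with domain $H^1$. By elliptic regularity its Hilbert space adjoint is $B^*$ with domain $H^1$. With the cutting the spectrum is discrete with finite-dimensional generalized eigenspaces (this comes out of Lemma A below). One would then like to write
$$\partial_x+B=\bigoplus_{\lambda\in\operatorname{spec}B}(\partial_x+\Lambda),$$
with $\Lambda$ a Jordan matrix with diagonal entries $\lambda$ on the generalized $\lambda$-eigenspace. This requires complete root vectors. So the question, which comes from Bernhelm Booss-Bavnbek and Matthias Lesch, "The invertible double of elliptic operators", arXiv:0803.4047 (2008), is this: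

*If the imaginary axis is a spectral cutting for the principal symbol of $B$, are the root vectors of $B$ complete?*

There are elliptic differential operators without a complete set of root vectors (Seeley; Agranovich–Markus), but in those examples the principal symbol does not admit a spectral cutting. So they do not contradict the guess "yes". Let us test the guess.

**Test 1: $B=B^*$.** The spectral theorem gives an orthonormal basis of eigenvectors. The guess holds.

**Test 2: constant coefficients on a flat torus $\mathbb R^n/\mathbb Z^n$, trivial bundle $\mathbb C^r$.** Each space $e^{2\pi ik\cdot x}\otimes\mathbb C^r$ is finite-dimensional and invariant under $B$, so it is spanned by root vectors, and together these spaces are dense. The guess holds, however far from self-adjoint the matrices are. A counterexample must therefore couple infinitely many modes.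

**Test 3: a scalar operator on the circle.** Let $B=-ib\,\partial_\theta+c(\theta)$ with a constant $b$, $\operatorname{Re}b\neq0$, and $c$ smooth with mean $\bar c$. Put $v_0(\theta)=\exp\big(\frac ib\int_0^\theta(\bar c-c)\big)$, which is periodic. Then $-ibv_0'=(\bar c-c)v_0$, so $Bv_0=\bar cv_0$ and $B(e^{ik\theta}v_0)=(bk+\bar c)e^{ik\theta}v_0$. Multiplication by $v_0$ is bounded with bounded inverse and carries the complete system $e^{ik\theta}$ to these eigenvectors, so they are complete. The guess holds.

## 2. True on curves, false from dimension two on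

The tests cannot see the truth: the guess is right when $\dim\Sigma=1$ and wrong in every dimension $\ge2$. We write $|\arg(\pm p)|<\omega$ for "$|\arg p|<\omega$ or $|\arg(-p)|<\omega$". The cutting condition says that $p\ne0$ and $|\arg(\pm p)|<\frac\pi2$ for all symbol eigenvalues.

Let $\ell\to T^2=\mathbb R^2/\mathbb Z^2$ be the following Hermitian line bundle (of degree one, for one of the two orientations of $T^2$). Sections are functions $s$ on $\mathbb R^2$ with
$$s(x,y+1)=s(x,y),\qquad s(x+1,y)=e^{-2\pi iy}s(x,y),$$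
the metric is $|s|^2$, and the unitary connection is $\nabla_x=\partial_x$, $\nabla_y=\partial_y+2\pi ix$.

**Theorem 1 (counterexample).** Put
$$a=\tfrac1{\sqrt{4\pi}}(\nabla_x-i\nabla_y),\qquad a^\dagger=\tfrac1{\sqrt{4\pi}}(-\nabla_x-i\nabla_y),\qquad B=\begin{pmatrix}\kappa a^\dagger&a^\dagger\\a&0\end{pmatrix}\ \text{ on }C^\infty(T^2,\ell\otimes\mathbb C^2).$$
For $0\le\kappa<2$, $B$ is elliptic and its principal symbol has no purely imaginary eigenvalues. If $\sqrt{7/6}\,e^{7/12}<\kappa<2$ (e.g. $\kappa=1.95$), the root vectors of $B$ are not complete: the orthogonal complement of their span is infinite-dimensional.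

The value $\kappa=1.95$ is allowed because $\frac12\log\frac76+\frac7{12}<0.0772+0.5834=0.6606<0.6678<\log1.95$.

**Theorem 2 (positive result).** Let $\dim\Sigma=n\ge1$ and let $B$ be a first order differential operator all of whose symbol eigenvalues $p$ ($\eta\ne0$) are non-zero and satisfy $|\arg p|<\frac\pi{2n}$ or $|\arg(-p)|<\frac\pi{2n}$. Then the root vectors of $B$ are complete. In particular, for $n=1$ every $B$ as in the question has a complete set of root vectors.

**Theorem 3 (sharpness for $n=2$).** For every $\omega\in(\frac\pi4,\frac\pi2)$ there is a first order elliptic differential operator $B$ on $T^2$ all of whose symbol eigenvalues satisfy $|\arg p|<\omega$ or $|\arg(-p)|<\omega$, and whose root vectors span a subspace with infinite-dimensional orthogonal complement.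

**Theorem 4 (all dimensions $\ge2$).** For every closed manifold $M$ with $\dim M\ge1$ and every $\omega\in(\frac\pi4,\frac\pi2)$ there is such an operator, with incomplete root vectors, on $T^2\times M$. Hence the assertion "every $B$ with the imaginary axis as spectral cutting on an $n$-dimensional closed manifold has complete root vectors" is true for $n=1$ and false for every $n\ge2$.

Two points are not settled by what follows: whether $\pi/(2n)$ in Theorem 2 is optimal for $n\ge3$, and the borderline case $\max|\arg(\pm p)|=\pi/4$ for $n=2$.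

We begin with the sensible approach, which is to prove completeness by resolvent estimates. It yields Theorem 2, and its point of failure tells us how to build the counterexample.

## 3. The resolvent on two sectors around the imaginary axis

Let $B$ have the imaginary axis as spectral cutting. The symbol eigenvalues over the cosphere bundle form a compact set on which $|\arg(\pm p)|<\frac\pi2$, so they satisfy $|\arg(\pm p)|\le\omega_0$ with some $\omega_0<\frac\pi2$, and by homogeneity this holds for all $\eta\neq0$. Fix $\omega_1\in(\omega_0,\frac\pi2)$ and let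
$$S_\pm=\{\lambda\neq0:\ \omega_1\le\pm\arg\lambda\le\pi-\omega_1\}.$$
These sectors contain the two halves of $i\mathbb R\setminus\{0\}$ and no symbol eigenvalue of $B$. The symbol eigenvalues of $B^*$ are the complex conjugates of those of $B$, and conjugation interchanges $S_+$ and $S_-$, so the same holds for $B^*$.

**Lemma A.** There are $R_0\ge1$ and $C$ such that for $\lambda\in S_\pm$, $|\lambda|\ge R_0$, both $B-\lambda$ and $B^*-\lambda$ are bijective $H^1\to L^2$, with inverses of $L^2$-norm at most $C/|\lambda|$. In particular the resolvents are compact and the spectra are discrete.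

**Step 1: frozen coefficients.** The purpose is an estimate for constant coefficient models, uniform in $\lambda$. For $\lambda\in S_\pm\cup\{0\}$ and $(\eta,\lambda)\ne0$ the matrix $\sigma_B(y,\eta)-\lambda$ is invertible, and it is positively homogeneous of degree one in $(\eta,\lambda)$. By compactness of $|\eta|^2+|\lambda|^2=1$ and of $\Sigma$,
$$|(\sigma_B(y,\eta)-\lambda)^{-1}|\le C(|\eta|+|\lambda|)^{-1}.$$
Work in a fixed finite atlas with trivializations. Let $B_y$ be the homogeneous constant coefficient operator obtained by freezing the top order coefficients at $y$. For compactly supported $v$ the Fourier transform gives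
$$\|v\|_{H^1}+|\lambda|\|v\|\le C(\|(B_y-\lambda)v\|+\|v\|),$$
with $C$ independent of $y$ and $\lambda$.

**Step 2: back to $B$.** The purpose is to localize and sum. If $v$ is supported in a small enough ball around $y$, the top order coefficients of $B$ and $B_y$ differ little there, so $\|(B-B_y)v\|\le\varepsilon\|v\|_{H^1}+C'\|v\|$ with $C\varepsilon\le\frac12$. The $\varepsilon$-term is absorbed on the left:
$$\|v\|_{H^1}+|\lambda|\|v\|\le C''(\|(B-\lambda)v\|+\|v\|).$$
Apply this to $\phi_ku$ for a finite partition of unity subordinate to such balls. Since $[B,\phi_k]$ is of order zero, $\|(B-\lambda)\phi_ku\|\le\|(B-\lambda)u\|+C\|u\|$. Summing over $k$ leaves a term $C\|u\|$ on the right, which is absorbed by $|\lambda|\|u\|$ once $|\lambda|\ge R_0$. Hence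
$$\|u\|_{H^1}+|\lambda|\|u\|\le C\|(B-\lambda)u\|,\qquad u\in H^1,\tag{1}$$
and the same for $B^*$.

**Step 3: surjectivity.** By (1), $B-\lambda$ is injective with closed range. If $g\in L^2$ is orthogonal to the range, then $(B^*-\bar\lambda)g=0$ in the sense of distributions. By elliptic regularity $g\in H^1$, and (1) for $B^*$ at $\bar\lambda\in S_\mp$ gives $g=0$. So $B-\lambda$ is bijective, and (1) bounds its inverse. The argument for $B^*$ is identical. The inverses map $L^2$ boundedly to $H^1$, so they are compact on $L^2$. $\square$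

## 4. An entire function of order $n$, and the proof of Theorem 2

Now assume $\omega_0<\frac\pi{2n}$, as Theorem 2 allows by compactness, and take $\omega_1\in(\omega_0,\frac\pi{2n})$. Let $g\in L^2$ be orthogonal to all root vectors of $B$. We must show $g=0$.

**Step 1: $f(\lambda)=(B^*-\lambda)^{-1}g$ is entire.** The purpose is to turn orthogonality into the absence of poles. Let $\mu$ be an eigenvalue of $B$ and $P_\mu=-\frac1{2\pi i}\oint(B-\lambda)^{-1}d\lambda$ its Riesz projection. Its range is the generalized eigenspace, i.e. the root vectors for $\mu$ together with $0$. Since $((B-\lambda)^{-1})^*=(B^*-\bar\lambda)^{-1}$, the Riesz projection of $B^*$ at $\bar\mu$ is $P_\mu^*$. As $g\perp\operatorname{ran}P_\mu$, we have $P_\mu^*g=0$. So near $\bar\mu$ we have $f(\lambda)=(B^*-\lambda)^{-1}(1-P_\mu^*)g$, and this is holomorphic at $\bar\mu$. Every pole is removable, so $f$ is entire.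

**Step 2: a finite-rank factorization.** The purpose is to write the resolvent near infinity as a quotient with a controlled determinant. Fix $h\in L^2$, $\lambda_0=iR_0$, $K=(B^*-\lambda_0)^{-1}$, $\nu=\lambda-\lambda_0$. From $B^*-\lambda=(1-\nu K)(B^*-\lambda_0)$ and the fact that $K$ commutes with $(1-\nu K)^{-1}$,
$$\varphi(\nu):=\langle f(\lambda),h\rangle=\langle(1-\nu K)^{-1}Kg,h\rangle .$$
Let $\Delta\ge0$ be a Laplacian on $E$. Since $K:L^2\to H^1$ is bounded, $K=(1+\Delta)^{-1/2}\cdot[\text{bounded}]$, and Weyl's law gives $s_j((1+\Delta)^{-1/2})=O(j^{-1/n})$. Hence the singular values satisfy $s_j(K)\le C_0j^{-1/n}$.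

Let $R\ge1$. Split $K=K_1+K_2$ by the singular value decomposition: $K_1=\sum_{k=1}^Ns_k\langle\cdot,x_k\rangle y_k$ collects the singular values greater than $\frac1{2R}$. Then $\|K_2\|\le\frac1{2R}$, $\|K_1\|\le\|K\|$ and $N\le(2C_0R)^n$. For $|\nu|<R$ we have $\|(1-\nu K_2)^{-1}\|\le2$ and
$$1-\nu K=(1-\nu K_2)(1+X(\nu)),\qquad X(\nu)=-\nu(1-\nu K_2)^{-1}K_1,\qquad\|X\|\le2R\|K\|,\quad\operatorname{rank}X\le N.$$

**Step 3: bounding the determinant.** Put $z_k(\nu)=-\nu s_k(1-\nu K_2)^{-1}y_k$, so that $Xv=\sum_k\langle v,x_k\rangle z_k$, and let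
$$d(\nu)=\det\big(\delta_{kl}+\langle z_l(\nu),x_k\rangle\big)_{k,l\le N}.$$
It is holomorphic in $|\nu|<R$, and $d(0)=1$. Write $X=ST$ with $Tv=(\langle v,x_k\rangle)_k$ and $Sc=\sum_kc_kz_k$. Since $T$ maps onto $\mathbb C^N$, $\operatorname{ran}S=\operatorname{ran}X$. Let $F=\operatorname{ran}X+\operatorname{ran}X^*$, of dimension at most $2N$. Then $X$ maps $F$ into $F$ and vanishes on $F^\perp\subset(\operatorname{ran}X^*)^\perp=\ker X$. The identity $\det(1+ST)=\det(1+TS)$ on $F$ gives $d=\det\big((1+X)|_F\big)$.

Since $\|1+X\|\le1+2R\|K\|$, we get $|d|\le(1+2R\|K\|)^{2N}$. Where $d\neq0$, the operator $d\,(1+X)^{-1}$ is the adjugate matrix on $F$ (Cramer's rule) and $d$ times the identity on $F^\perp$. The singular values of an adjugate are products of all but one singular value of the matrix, so again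
$$\|d\,(1+X)^{-1}\|\le(1+2R\|K\|)^{2N}.$$
Where $d\ne0$ we have $\varphi d=\langle d\,(1+X)^{-1}(1-\nu K_2)^{-1}Kg,h\rangle$, hence $|\varphi d|\le(1+2R\|K\|)^{2N}\cdot2\|K\|\|g\|\|h\|$. At the isolated zeros of $d$ this bound holds by continuity. With $N\le(2C_0R)^n$ there is $C_1$, depending on $g,h$ but not on $R$, such that
$$\log^+|d|\le m(R),\qquad\log^+|\varphi d|\le m(R),\qquad m(R):=C_1R^n\log(2+R),\qquad|\nu|<R.\tag{2}$$

**Step 4: dividing by $d$.** The purpose is to pass from (2) to $\varphi$, although $d$ may be small. By Jensen's inequality the mean of $\log|d|=\log^+|d|-\log^+\frac1{|d|}$ over $|\nu|=R/2$ is at least $\log|d(0)|=0$. So the mean of $\log^+\frac1{|d|}$ there is at most $m(R)$. Since $\log^+|\varphi|\le\log^+|\varphi d|+\log^+\frac1{|d|}$, the mean of $\log^+|\varphi|$ over $|\nu|=R/2$ is at most $2m(R)$. The function $\log^+|\varphi|$ is subharmonic, and for $|\nu|\le R/4$ the Poisson kernel of the disk of radius $R/2$ is at most $\frac{R/2+R/4}{R/2-R/4}=3$. Hence $\log^+|\varphi|\le6m(R)$ on $|\nu|\le R/4$,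 for every $R\ge1$. So $\varphi$ has order at most $n$.

**Step 5: Phragmén–Lindelöf.** View $\varphi$ as an entire function of $\lambda$. By Lemma A it is $O(1/|\lambda|)$ on $S_\pm$ for $|\lambda|\ge R_0$, so it is bounded on $S_\pm$. The two remaining sectors have opening $2\omega_1<\pi/n$. Since the order is at most $n<\pi/(2\omega_1)$, the Phragmén–Lindelöf theorem shows that $\varphi$ is bounded there as well. By Liouville $\varphi$ is constant, and it tends to $0$ along $i\mathbb R$. Thus $\varphi=0$ for every $h$, so $f=0$ and $g=(B^*-\lambda)f=0$. For $n=1$ the hypothesis $|\arg(\pm p)|<\frac\pi2$ is exactly the cutting condition. This proves Theorem 2. $\blacksquare$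

## 5. The function $e^{\lambda^2}$ passes every test

Which step breaks for a general cutting in dimension $2$? Steps 1 to 4 do not: they use only $\omega_1<\frac\pi2$. Step 5 requires $2<\pi/(2\omega_1)$, i.e. $\omega_1<\frac\pi4$, while the cutting only gives $\omega_1<\frac\pi2$. The loss is real as far as function theory goes. If $\omega_1>\frac\pi4$, then $|e^{\lambda^2}|=e^{|\lambda|^2\cos(2\arg\lambda)}$ decays faster than any power of $1/|\lambda|$ on $S_\pm$. It is entire of order $2$, and it is not zero. So either the operator supplies further information, or functions like $e^{\lambda^2}$ do occur. We shall make them occur.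

To do this we need $g\neq0$ for which $(B^*-\lambda)f(\lambda)=g$ has an entire solution. A Laplace transform produces one. Suppose $u$ solves $u'=-B^*u$ on $[0,\infty)$ and decays faster than every exponential. Then $f(\lambda)=\int_0^\infty e^{\lambda t}u(t)\,dt$ is entire, and integrating by parts (with $B^*$ closed),
$$B^*f(\lambda)=-\int_0^\infty e^{\lambda t}u'(t)\,dt=u(0)+\lambda f(\lambda),\qquad\text{i.e. }(B^*-\lambda)f(\lambda)=u(0).$$
So $g=u(0)$ is a candidate. For a matrix $B^*$ no non-zero solution decays that fast. The next lemma uses such solutions directly, without the Laplace transform.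

**Lemma B.** Let $B$ be an elliptic first order differential operator on a closed manifold. Let $u\in C^1([0,\infty);L^2)$ have values in $C^\infty$, with $u'=-B^*u$, $u(0)\ne0$, and $\|u(t)\|=O(e^{-\alpha t})$ for every $\alpha>0$. Then every $u(t)$ is orthogonal to all root vectors of $B$, and the orthogonal complement of the root vectors is infinite-dimensional.

**Step 1: orthogonality.** Let $(B-\mu)^Nv=0$ and $y_k(t)=\langle u(t),(B-\mu)^kv\rangle$. Then $y_k'=-\langle B^*u,(B-\mu)^kv\rangle=-\langle u,B(B-\mu)^kv\rangle$, i.e. $(\frac d{dt}+\bar\mu)y_k=-y_{k+1}$. Hence $(\frac d{dt}+\bar\mu)^Ny_0=(-1)^Ny_N=0$, so $y_0(t)=p(t)e^{-\bar\mu t}$ with a polynomial $p$. Since $y_0=O(e^{-\alpha t})$ for all $\alpha$, $p(t)\to0$, so $p=0$ and $\langle u(t),v\rangle=0$.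

**Step 2: infinite dimension.** If the orthogonal complement were finite-dimensional, so would be $\mathcal G_0=\operatorname{span}\{u(t):t\ge0\}$. It consists of smooth sections and is closed, so $B^*u(t)=-u'(t)$, a limit of difference quotients, lies in $\mathcal G_0$. So $B^*$ acts on $\mathcal G_0$ as a bounded operator, $u(t)=e^{-tB^*|_{\mathcal G_0}}u(0)$, and $\|u(t)\|\ge e^{-\|B^*|_{\mathcal G_0}\|t}\|u(0)\|$. This contradicts the decay. $\square$

## 6. A ladder on the torus

By Test 2 we need an operator that couples infinitely many modes but still permits explicit computation. The bundle $\ell$ supplies one: its sections are Schwartz functions on a line in disguise, and $a,a^\dagger$ become the ladder operators of the harmonic oscillator.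

One checks that $\nabla_x,\nabla_y$ preserve the quasi-periodicity; for $\nabla_y$,
$$\partial_y(e^{-2\pi iy}s)+2\pi i(x+1)e^{-2\pi iy}s=e^{-2\pi iy}\nabla_ys.$$
Pointwise products $s\bar s'$ are doubly periodic, so integration by parts gives $\nabla_x^*=-\nabla_x$, $\nabla_y^*=-\nabla_y$. Hence $a^*=a^\dagger$.

**Lemma C.** For $\psi\in\mathcal S(\mathbb R)$ put $(Z\psi)(x,y)=\sum_{m\in\mathbb Z}\psi(x+m)e^{2\pi imy}$. Then $Z$ extends to a unitary map $L^2(\mathbb R)\to L^2(T^2,\ell)$ with $Z\mathcal S(\mathbb R)=C^\infty(T^2,\ell)$, $\nabla_xZ=Z\partial_s$ and $\nabla_yZ=Z(2\pi is)$.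

**Proof.** The series converges with all derivatives, and replacing $x$ by $x+1$ multiplies it by $e^{-2\pi iy}$, so $Z\psi$ is a smooth section. The two intertwining relations are read off termwise, since $(\partial_y+2\pi ix)e^{2\pi imy}=2\pi i(x+m)e^{2\pi imy}$. By Parseval in $y$, $\|Z\psi\|^2=\int_0^1\sum_m|\psi(x+m)|^2dx=\|\psi\|^2$.

For surjectivity let $s$ be a smooth section and $\psi(x)=\int_0^1s(x,y)\,dy$. The $m$-th Fourier coefficient of $s(x,\cdot)$ is $\int_0^1e^{-2\pi imy}s(x,y)\,dy=\int_0^1s(x+m,y)\,dy=\psi(x+m)$, so $s=Z\psi$. To see that $\psi\in\mathcal S$, note that $\int_0^1\nabla_yv\,dy=2\pi ix\int_0^1v\,dy$ for $v$ periodic in $y$, so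
$$(2\pi ix)^p\psi^{(q)}(x)=\int_0^1(\nabla_y^p\nabla_x^qs)(x,y)\,dy.$$
This is bounded because pointwise norms of sections are periodic. $\square$

Under $Z$ the operators $a,a^\dagger$ become $\frac1{\sqrt{4\pi}}(\pm\partial_s+2\pi s)$, so $[a,a^\dagger]=\frac1{4\pi}(2\pi+2\pi)=1$. The function $e_0=2^{1/4}e^{-\pi s^2}$ satisfies $ae_0=0$, and $e_j=(a^\dagger)^je_0/\sqrt{j!}$ is the Hermite orthonormal basis:
$$ae_j=\sqrt j\,e_{j-1},\qquad a^\dagger e_j=\sqrt{j+1}\,e_{j+1}.\tag{3}$$

**Geometric decay gives smoothness.** Suppose $|x_j|\le Cq^j$ with $q<1$. For every word $P$ in $a,a^\dagger$ the norms $\|Pe_j\|$ grow polynomially, so $\sum x_jPe_j$ converges in $L^2$. Since $s=\frac1{\sqrt{4\pi}}(a+a^\dagger)$ and $\partial_s=\sqrt\pi(a-a^\dagger)$, the series $\sum x_je_j$ converges in all seminorms $\|s^p\partial_s^q\cdot\|_{L^2}$, which define the topology of $\mathcal S(\mathbb R)$. So $\sum x_je_j$ is a smooth section, and $a,a^\dagger$ may be applied termwise.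

We package the passage from coefficients to Lemma B, since we need it twice.

**Lemma D.** Let $L$ be an $N\times N$ matrix of complex linear combinations of $a,a^\dagger$, such that $L^*$ is elliptic. Let $x_j\in C^1([0,\infty);\mathbb C^N)$, $j\ge0$, be such that $u=\sum_jx_je_j$ solves $u'=-Lu$ coefficientwise. Assume that there is $q<1$, and for every $\alpha>0$ a constant $C_\alpha$, with $|x_j(t)|\le C_\alpha q^je^{-\alpha t}$ for all $j$ and all $t\ge0$. If some $x_j(0)\ne0$, then $u$ satisfies the hypotheses of Lemma B for $B=L^*$.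

**Proof.** The coefficients of $u(t)$ decay geometrically, uniformly in $t$. So $u(t)$ is smooth and $L$ acts termwise, and by (3) the coefficients of $Lu(t)$ also decay geometrically, uniformly in $t$. All coefficients are continuous in $t$, so $u$ and $Lu$ are uniform limits of continuous finite sums, hence continuous into $L^2$. The equation $u(t)-u(0)=-\int_0^tLu\,d\tau$ holds coefficientwise, hence in $L^2$. Thus $u\in C^1$ and $u'=-Lu$. Summing squares gives $\|u(t)\|\le C'_\alpha e^{-\alpha t}$ for every $\alpha$. $\square$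

**The operator $B$ for $\kappa=0$.** By (3), $B(e_k,\pm e_{k-1})=(\pm\sqrt k\,e_k,\sqrt k\,e_{k-1})=\pm\sqrt k\,(e_k,\pm e_{k-1})$ for $k\ge1$, and $B(e_0,0)=0$. The operator is self-adjoint with eigenvalues $0,\pm\sqrt k$. The term $\kappa a^\dagger$ moves one step up the ladder, so it couples the blocks $\operatorname{span}\{(e_k,0),(0,e_{k-1})\}$ in one direction only.

**The cutting for $0\le\kappa<2$.** For a covector $(\xi,\eta)\ne0$ put $\zeta=\sigma_{a^\dagger}=(\eta-i\xi)/\sqrt{4\pi}\ne0$; then $\sigma_a=\bar\zeta$. The eigenvalues of $\sigma_B=\begin{pmatrix}\kappa\zeta&\zeta\\\bar\zeta&0\end{pmatrix}$ solve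
$$p^2-\kappa\zeta p-|\zeta|^2=0.\tag{4}$$
If $p=i\tau$ with $\tau$ real, taking absolute values gives $\kappa|\zeta||\tau|=\tau^2+|\zeta|^2\ge2|\tau||\zeta|$. Since $\tau=0$ is impossible, $\kappa\ge2$. So for $0\le\kappa<2$ there is no imaginary eigenvalue, in particular no zero eigenvalue, and $B$ is elliptic. This is the first assertion of Theorem 1.

**Remark 1 (the opening angle).** Normalize $|\zeta|=1$ and write $p=\tau e^{i\vartheta}$. By (4), $|p-p^{-1}|=\kappa$, i.e. $\tau^2+\tau^{-2}-2\cos2\vartheta=\kappa^2$. Hence $\cos2\vartheta\ge1-\kappa^2/2$, that is, $|\arg(\pm p)|\le\arcsin(\kappa/2)$. For $\kappa<\sqrt2$ this is less than $\frac\pi4$, so Theorem 2 with $n=2$ says that the root vectors of $B$ are complete. Completeness will be lost as $\kappa$ approaches $2$.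

**Remark 2 (the adjoint is complete).** We have $B^*=\begin{pmatrix}\kappa a&a^\dagger\\a&0\end{pmatrix}$, so
$$B^*(e_k,0)=\sqrt k\,(0,e_{k-1})+\kappa\sqrt k\,(e_{k-1},0),\qquad B^*(0,e_{k-1})=\sqrt k\,(e_k,0).$$
So $B^*$ preserves the finite-dimensional spaces $F_k$ spanned by $(e_j,0)$, $j\le k$, and $(0,e_j)$, $j\le k-1$, and acts on $F_k$ block-triangularly with eigenvalues $0,\pm\sqrt1,\dots,\pm\sqrt k$. The union of the $F_k$ is dense, so the root vectors of $B^*$ are complete, for every $0\le\kappa<2$. Moreover every eigenvalue of $B$ is one of the real numbers $0,\pm\sqrt k$. Indeed, if $Bv=\mu v$ with another $\mu$, then $v$ is orthogonal to $(B^*-\bar\mu)F_k=F_k$ for all $k$, so $v=0$. So neither the location of the spectrum nor the behavior of the adjoint can detect what will go wrong for $B$.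

## 7. Formal eigenvectors of $B^*$ and a line that moves with the coefficient

We look for $u$ with $u'=-B^*u$. Write
$$u(t)=\sum_j\sqrt{j!}\,(U_j(t)e_j,\,V_j(t)e_j).$$
In the coefficients $x_j$ of $\sum\sqrt{j!}\,x_je_j$, formula (3) says that $a$ acts by $x_j\mapsto(j+1)x_{j+1}$ and $a^\dagger$ by $x_j\mapsto x_{j-1}$. So $u'=-B^*u$ reads, with $V_{-1}=0$,
$$U_j'+\kappa(j+1)U_{j+1}+V_{j-1}=0,\qquad V_j'+(j+1)U_{j+1}=0\qquad(j\ge0).\tag{5}$$

**First attempt: one exponential.** Try $e^{-\lambda t}$ times a fixed vector, i.e. solve $B^*=\lambda$ formally. Then $\lambda V_j=(j+1)U_{j+1}$ and $\lambda U_j=\kappa(j+1)U_{j+1}+V_{j-1}$, so with $U_0=1$ there is exactly one formal solution, $U_j=W_j$, where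
$$W_j(\lambda)=\frac{\prod_{l=0}^{j-1}(\lambda^2-l)}{j!\,(\kappa\lambda)^j},\qquad\kappa\lambda(j+1)W_{j+1}=(\lambda^2-j)W_j.\tag{6}$$
Even if it converged, one exponential would not decay fast enough. And it does not converge: the ratio of consecutive coefficients in the orthonormal basis is
$$\frac{\sqrt{(j+1)!}\,W_{j+1}}{\sqrt{j!}\,W_j}=\frac{\lambda^2-j}{\kappa\lambda\sqrt{j+1}},$$
which tends to infinity in modulus for fixed $\lambda$, unless $\lambda^2$ is a positive integer and the series stops.

**What helps.** The ratio is small when $j$ is near $\lambda^2$. So coefficient $j$ is harmless for $\lambda$ of size about $\sqrt j$, and bad only for smaller $\lambda$. Superimpose the formal solutions over a vertical line with the weight $e^{\lambda^2/2}$. By Cauchy's theorem each coefficient may be computed on *any* line $\operatorname{Re}\lambda=c>0$. So coefficient $j$ can be computed on its own line, with $c_j$ of size $\sqrt j$. This costs $e^{c_j^2/2}$, which is only geometric in $j$, and it brings the factor $e^{-c_jt}$, which gives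 the superexponential decay.

**Lemma E.** Let $\theta>0$ and let $h$ be a rational function with all poles on $i\mathbb R$. For $t\ge0$ put
$$I_\theta[h](t)=\frac1{2\pi i}\int_{\operatorname{Re}\lambda=c}e^{-\lambda t+\theta\lambda^2}h(\lambda)\,d\lambda,\qquad c>0.$$
This does not depend on $c>0$, is smooth in $t\ge0$ with $\frac d{dt}I_\theta[h]=I_\theta[-\lambda h]$, and is $O(e^{-\alpha t})$ for every $\alpha>0$. Moreover $I_\theta[1](t)=\frac1{2\sqrt{\pi\theta}}e^{-t^2/(4\theta)}$.

**Proof.** With $\lambda=c+iy$ we have $|e^{-\lambda t+\theta\lambda^2}|=e^{-ct+\theta(c^2-y^2)}$. On a strip $0<c_1\le\operatorname{Re}\lambda\le c_2$, $|h|\le C(1+|y|)^M$. So the integrand is at most $C(1+|y|)^Me^{-\theta y^2}$ there, uniformly in $t\ge0$. Cauchy's theorem gives independence of $c$, dominated convergence allows differentiation under the integral (each derivative multiplies $h$ by $-\lambda$), and $c=\alpha$ gives the decay. For $h=1$ the integrand is entire and we may take $c=0$: $\frac1{2\pi}\int e^{-iyt-\theta y^2}dy=\frac1{2\sqrt{\pi\theta}}e^{-t^2/(4\theta)}$.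 $\square$

Write $I=I_{1/2}$ and define
$$U_j=I[W_j],\qquad V_j=I\big[(j+1)\lambda^{-1}W_{j+1}\big].$$
The rational functions have a pole at most at $0$. The second equation in (5) is immediate from $\frac d{dt}I[h]=I[-\lambda h]$. The first one asks for $-\lambda W_j+\kappa(j+1)W_{j+1}+j\lambda^{-1}W_j=0$, which is (6) divided by $\lambda$. Finally $U_0(t)=I[1](t)=\frac1{\sqrt{2\pi}}e^{-t^2/2}\ne0$.

## 8. The arithmetic–geometric mean estimate and the proof of Theorem 1

Let $\sqrt{7/6}\,e^{7/12}<\kappa<2$. It remains to bound $\sqrt{j!}\,U_j$ and $\sqrt{j!}\,V_j$.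

**Step 1: bounding $W_j$ on a well-chosen line.** Let $j\ge7$, $\lambda=c+iy$ with $c>0$, $S=|\lambda|^2=c^2+y^2$, so $\operatorname{Re}\lambda^2=2c^2-S$. By the inequality of arithmetic and geometric means,
$$\prod_{l<j}|\lambda^2-l|^2\le\Big(\frac1j\sum_{l<j}|\lambda^2-l|^2\Big)^j.$$
Since $|\lambda^2-l|^2=S^2-2l\operatorname{Re}\lambda^2+l^2$ and the means of $l$ and $l^2$ over $0\le l<j$ are $\frac{j-1}2$ and $\frac{(j-1)(2j-1)}6$,
$$\frac1j\sum_{l<j}|\lambda^2-l|^2=S^2-(j-1)(2c^2-S)+\frac{(j-1)(2j-1)}6.$$
Choose $c=c_j$ with $c_j^2=\frac{2j-1}{12}$. Then $2c^2(j-1)$ cancels the last term, and what remains is $S(S+j-1)$. The factor $S^{j/2}$ cancels against $|\lambda|^j$ in the denominator of $W_j$: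
$$|W_j(\lambda)|\le\frac{(S+j-1)^{j/2}}{j!\,\kappa^j}\qquad(\operatorname{Re}\lambda=c_j).$$

**Step 2: separating $y$.** Put $D=c_j^2+j-1=\frac{14j-13}{12}$. Then $(D+y^2)^{j/2}\le D^{j/2}\exp\big(\frac{jy^2}{2D}\big)$, while $|e^{\lambda^2/2}|=e^{(c_j^2-y^2)/2}$. The net Gaussian is $\exp\big(-\frac{y^2}2(1-\frac jD)\big)$ with
$$1-\frac jD=\frac{2j-13}{14j-13}\ge\frac1{85},$$
because the fraction increases with $j$ and equals $\frac1{85}$ at $j=7$.

**Step 3: collecting powers.** Use $j!\ge(j/e)^j$, $D\le\frac{7j}6$ and $\frac{c_j^2}2\le\frac j{12}$. On $\operatorname{Re}\lambda=c_j$,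
$$\sqrt{j!}\,\big|e^{\lambda^2/2}W_j(\lambda)\big|\le\kappa^{-j}(j!)^{-1/2}D^{j/2}e^{c_j^2/2}e^{-y^2/170}\le r^je^{-y^2/170},\qquad r=\frac{\sqrt{7/6}\;e^{7/12}}\kappa<1,$$
since $\frac12+\frac1{12}=\frac7{12}$. This is where the hypothesis on $\kappa$ enters.

**Step 4: the coefficients.** Integrating over the line of index $j$,
$$\sqrt{j!}\,|U_j(t)|\le Cr^je^{-c_jt}\qquad(j\ge7).$$
For $V_j$ use the line $\operatorname{Re}\lambda=c_{j+1}$, on which $|\lambda|\ge c_{j+1}$, together with $\sqrt{j!}\,(j+1)=\sqrt{j+1}\sqrt{(j+1)!}$ and $12c_{j+1}^2=2j+1\ge j+1$: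
$$\sqrt{j!}\,|V_j(t)|\le C\frac{\sqrt{j+1}}{c_{j+1}}r^{j+1}e^{-c_{j+1}t}\le C\sqrt{12}\,r^{j+1}e^{-c_{j+1}t}\qquad(j\ge6).$$

**Step 5: conclusion.** Let $\alpha>0$. For all $j\ge7$ with $c_j\ge\alpha$ the two bounds are at most a constant times $r^je^{-\alpha t}$. The finitely many other coefficients are $O(e^{-\alpha t})$ by Lemma E. So the hypotheses of Lemma D hold with $L=B^*$ and $q=r$, and $U_0(0)\ne0$. Lemma B shows that the orthogonal complement of the root vectors of $B$ is infinite-dimensional. This proves Theorem 1. $\blacksquare$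

**Remark 3 (a trivial bundle).** Let $\bar B$ be the complex conjugate operator on $\bar\ell\otimes\mathbb C^2$. Since symbols carry one factor $i$, $\sigma_{\bar B}(\eta)$ is the complex conjugate of $\sigma_B(-\eta)$, so $B\oplus\bar B$ has the cutting property. Its root vectors have first component zero or a root vector of $B$, so they are incomplete. It acts on $(\ell\oplus\bar\ell)\otimes\mathbb C^2$. This bundle is topologically trivial, since complex vector bundles over $T^2$ are classified by rank and first Chern class. So the twist of $\ell$ is a computational convenience, not an obstruction that causes the failure.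

## 9. Longer chains: opening angles down to $\pi/4$

In Theorem 1 the angle $\arcsin(\kappa/2)$ of Remark 1 is at least $\arcsin0.96$, far above $\frac\pi4$. To come close to $\frac\pi4$ we look at what the ratio of coefficients means. With $\lambda^2=jq$ and $q=p^2$, the ratio in Section 7 has, for large $j$, modulus about $|q-1|/(\kappa|q|^{1/2})=|p-p^{-1}|/\kappa$, and this equals $1$ when $p$ is a symbol eigenvalue with $|\zeta|=1$. So both the symbol and the growth of formal eigenvectors are read off from one function of $p$. We want this function to exceed $1$ on all rays with $|\arg(\pm p)|\ge\omega$, and to be small on average along a usable contour. Extra factors $\frac{\lambda^2-j}{\lambda^2+j}$, of modulus at most $1$ for $\operatorname{Re}\lambda^2\ge0$ and greater than $1$ for $\operatorname{Re}\lambda^2<0$ (if $j\ge1$), do this. The following operator is designed to produce $m-1$ of them.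

Let $\omega\in(\frac\pi4,\frac\pi2)$ and $\gamma=-\cos2\omega\in(0,1)$. Choose an integer $m\ge4$ with $m>4e^2/\gamma^2$, and $\kappa=\sqrt{4\gamma m}$. Write sections of $\ell\otimes\mathbb C^{2m}$ as $u=(w,s_1,\dots,s_{m-1},y_1,\dots,y_m)$ and put $w_i=w-s_1-\dots-s_i$, $w_0=w$. Define $A$ by
$$(Au)_w=\kappa aw+a^\dagger\sum_{i=1}^my_i,\quad(Au)_{s_i}=a^\dagger y_i,\quad(Au)_{y_i}=a(w_{i-1}+w_i)\ (i<m),\quad(Au)_{y_m}=aw_{m-1},$$
and let $B=A^*$. For $m=1$ the formulas would give the $B^*$ of Theorem 1.

**Step 1: the characteristic equation.** The eigenvalues of $\sigma_B$ are the conjugates of those of $\sigma_A$, so we study $\sigma_Au=pu$, $u\ne0$. Let $\zeta=\sigma_{a^\dagger}\ne0$ and $\varrho=|\zeta|^2$.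

If $p=0$, the $s$-rows give $y_i=0$ for $i<m$, and the $y$-rows give $w_i=-w_{i-1}$ for $i<m$ and $w_{m-1}=0$. So all $w_i=0$, hence $w=0$ and $s=0$, and the $w$-row gives $y_m=0$. This is a contradiction.

If $p\neq0$, then $ps_i=\zeta y_i$ and $py_i=\bar\zeta(w_{i-1}+w_i)$ give $p^2s_i=\varrho(w_{i-1}+w_i)$. With $s_i=w_{i-1}-w_i$,
$$(p^2-\varrho)w_{i-1}=(p^2+\varrho)w_i\qquad(1\le i\le m-1).\tag{7}$$
In the $w$-row, $\zeta\sum_{i<m}y_i=p\sum_{i<m}s_i=p(w_0-w_{m-1})$, so $pw_0=\kappa\bar\zeta w_0+p(w_0-w_{m-1})+\zeta y_m$. With $py_m=\bar\zeta w_{m-1}$ this becomes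
$$(p^2-\varrho)w_{m-1}=\kappa p\bar\zeta\,w_0.\tag{8}$$
Multiplying (8) by $(p^2+\varrho)^{m-1}$ and using (7) repeatedly,
$$\big[(p^2-\varrho)^m-\kappa p\bar\zeta(p^2+\varrho)^{m-1}\big]w_0=0.$$
Suppose $w_0=0$. If $p^2\ne-\varrho$, (7) gives $w_1=\dots=w_{m-1}=0$ successively. If $p^2=-\varrho$, then $p^2-\varrho\ne0$, and (7) and (8) give $w_0=\dots=w_{m-1}=0$. In both cases $s=0$, and then $py_i=0$ gives $y=0$, a contradiction. So the bracket vanishes.

**Step 2: the sector.** The purpose is to show $|\arg(\pm p)|<\omega$. By homogeneity take $\varrho=1$. Dividing the vanishing bracket by $p^m$ and taking absolute values, $|p-p^{-1}|^m=\kappa|p+p^{-1}|^{m-1}$. With $p=\tau e^{i\vartheta}$, $C=\frac12(\tau^2+\tau^{-2})\ge1$, $c=\cos2\vartheta$, we have $|p\mp p^{-1}|^2=2(C\mp c)$, so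
$$(2(C-c))^m=\kappa^2(2(C+c))^{m-1}.$$
Suppose $c\le-\gamma$ and put $\delta=-c\in[\gamma,1]$. If $C=\delta$, the left side is positive and the right side is zero, which is impossible. Otherwise $C>\delta\ge\gamma$, and since the next quotient increases with $\delta$,
$$\kappa^2=\frac{(2(C+\delta))^m}{(2(C-\delta))^{m-1}}\ge\frac{2(C+\gamma)^m}{(C-\gamma)^{m-1}}\ge4\gamma m\Big(\frac m{m-1}\Big)^{m-1}>4\gamma m=\kappa^2.$$
For the middle inequality, the logarithmic derivative $\frac m{C+\gamma}-\frac{m-1}{C-\gamma}$ vanishes only at $C=(2m-1)\gamma$, the minimum, where $C+\gamma=2m\gamma$ and $C-\gamma=2(m-1)\gamma$. This contradiction shows $\cos2\vartheta>-\gamma=\cos2\omega$, i.e. $|\arg p|<\omega$ or $|\arg(-p)|<\omega$. In particular $B$ is elliptic with the imaginary axis as cutting.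

**Step 3: formal eigenvectors of $A$.** For $\operatorname{Re}\lambda>0$ put $W_0=1$ and
$$W_{j+1}=\frac{(\lambda^2-j)^m}{\kappa\lambda(j+1)(\lambda^2+j)^{m-1}}W_j,\qquad W_j^{(i)}=\Big(\frac{\lambda^2-j}{\lambda^2+j}\Big)^iW_j,$$
and for $1\le i\le m-1$
$$S_j^{(i)}=W_j^{(i-1)}-W_j^{(i)},\quad Y_j^{(i)}=\frac{j+1}\lambda\big(W_{j+1}^{(i-1)}+W_{j+1}^{(i)}\big),\quad Y_j^{(m)}=\frac{j+1}\lambda W_{j+1}^{(m-1)}.$$
All poles lie on $i\mathbb R$. Take $W_j,S_j^{(i)},Y_j^{(i)}$ as the coefficients of $w,s_i,y_i$ in the system $\sqrt{j!}\,e_j$. By telescoping, the coefficients of $w_i$ are $W_j^{(i)}$. We check "$A=\lambda$" row by row, with $Y_{-1}^{(i)}=0$.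

- The $y$-rows $\lambda Y_j^{(i)}=(j+1)(W_{j+1}^{(i-1)}+W_{j+1}^{(i)})$ and $\lambda Y_j^{(m)}=(j+1)W_{j+1}^{(m-1)}$ hold by definition.
- The $s_i$-row is $\lambda S_j^{(i)}=Y_{j-1}^{(i)}$, i.e. $\lambda^2(W_j^{(i-1)}-W_j^{(i)})=j(W_j^{(i-1)}+W_j^{(i)})$, i.e. $(\lambda^2-j)W_j^{(i-1)}=(\lambda^2+j)W_j^{(i)}$, which holds.
- In the $w$-row the terms $Y_{j-1}^{(i)}$, $i<m$, equal $\lambda S_j^{(i)}$ and telescope to $\lambda(W_j-W_j^{(m-1)})$. So the row is $\lambda W_j=\kappa(j+1)W_{j+1}+\lambda(W_j-W_j^{(m-1)})+\frac j\lambda W_j^{(m-1)}$, i.e. $(\lambda^2-j)W_j^{(m-1)}=\kappa\lambda(j+1)W_{j+1}$, which is the definition of $W_{j+1}$.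

Now let $I=I_1$ from Lemma E, and let $u(t)$ have coefficients $\sqrt{j!}\,I[W_j]$, $\sqrt{j!}\,I[S_j^{(i)}]$, $\sqrt{j!}\,I[Y_j^{(i)}]$ in the orthonormal basis $e_j$. Then $u'=-Au$ coefficientwise, and $I[W_0](t)=\frac1{2\sqrt\pi}e^{-t^2/4}\ne0$.

**Step 4: the contour.** On a vertical line the $m-1$ extra factors exceed $1$ wherever $\operatorname{Re}\lambda^2<0$. We therefore use a contour in the variable $q=\lambda^2/j$ that goes around the unit disk, climbs the imaginary $q$-axis, where the extra factors have modulus $1$ and so does $e^{\lambda^2}$, and turns left only at a height where the factors are harmless. Let $Y_0=2\sqrt m\ge4$ and let $\Gamma$, symmetric under conjugation, consist of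

- the arc $|q|=1$, $\operatorname{Re}q\ge0$;
- the segments $\pm i[1,Y_0]$;
- the tails $q=\pm iY_0+\rho(-1\pm i)$, $\rho\ge0$.

On $\Gamma$, $|q|\ge1$ and $|\arg q|<\frac{3\pi}4$. For $j\ge1$ integrate over $\lambda=\sqrt j\sqrt q$, $q\in\Gamma$ (principal root). There $|\arg\lambda|<\frac{3\pi}8$ and $|\lambda|\geq\sqrt j$, so $\operatorname{Re}\lambda\ge c_j:=\sqrt j\cos\frac{3\pi}8$.

The vertical line may be replaced by this contour. The integrand is holomorphic in $\operatorname{Re}\lambda>0$. Join the two contours at radius $|\lambda|=\mathcal R$ by circular arcs. For large $\mathcal R$ we have $|\arg\lambda|\in[\frac{3\pi}8-\varepsilon,\frac\pi2)$ on them with small $\varepsilon$, so $\operatorname{Re}\lambda^2\le-\frac12\mathcal R^2$. Moreover $|e^{-\lambda t}|\le1$, and $|h|\le C|\lambda|^M$ for large $|\lambda|$, since the poles of $h$ form a bounded set. So the arcs contribute $0$ in the limit.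

**Step 5: bounding $W_j$ on the contour.** From the recursion, $W_j=\frac1{(\kappa\lambda)^jj!}\prod_{l<j}(\lambda^2-l)\prod_{l<j}\big(\frac{\lambda^2-l}{\lambda^2+l}\big)^{m-1}$. With $|\lambda|^2=j|q|$, $|\lambda^2-l|\le j(|q|+1)\le2j|q|$ and $j!\ge(j/e)^j$,
$$\sqrt{j!}\,|W_j|\le\frac{(2j|q|)^j}{\kappa^j(j|q|)^{j/2}\sqrt{j!}}\prod_{l<j}\Big|\frac{\lambda^2-l}{\lambda^2+l}\Big|^{m-1}\le\Big(\frac{4e|q|}{\kappa^2}\Big)^{j/2}\prod_{l<j}\Big|\frac{\lambda^2-l}{\lambda^2+l}\Big|^{m-1},$$
and $|e^{\lambda^2}|=e^{j\operatorname{Re}q}$.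

On the arc and the segments $\operatorname{Re}q\ge0$, so the last product is at most $1$. Hence $\sqrt{j!}\,|e^{\lambda^2}W_j|\le(4e^3/\kappa^2)^{j/2}$ on the arc, where $\operatorname{Re}q\le1$, and $\le(4eY_0/\kappa^2)^{j/2}$ on the segments, where $\operatorname{Re}q=0$.

On the tails $\operatorname{Re}q=-\rho$, $|\operatorname{Im}q|\ge Y_0$, $|q|\le Y_0+2\rho$. For $x=l/j\in[0,1]$, since $|q-x|^2-|q+x|^2=4\rho x$,
$$\log\frac{|q-x|}{|q+x|}=\frac12\log\Big(1+\frac{4\rho x}{|q+x|^2}\Big)\le\frac{2\rho}{Y_0^2}=\frac\rho{2m}.$$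
So the last product is at most $e^{j(m-1)\rho/(2m)}\le e^{j\rho/2}$, and
$$\sqrt{j!}\,|e^{\lambda^2}W_j|\le\Big(\frac{4e(Y_0+2\rho)}{\kappa^2}e^{-\rho}\Big)^{j/2}\le\Big(\frac{4eY_0}{\kappa^2}e^{-\rho/2}\Big)^{j/2},$$
because $1+2\rho/Y_0\le1+\rho/2\le e^{\rho/2}$.

**Step 6: the geometric rate.** Let
$$r^2=\max\Big(\frac{4eY_0}{\kappa^2},\frac{4e^3}{\kappa^2}\Big)=\max\Big(\frac{2e}{\gamma\sqrt m},\frac{e^3}{\gamma m}\Big).$$
By the choice of $m$, $\gamma\sqrt m>2e$, hence also $\sqrt m>2e$. So the first entry is less than $1$, and $\gamma m>4e^2$ gives $\frac{e^3}{\gamma m}<\frac e4<1$. Thus $r<1$.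

**Step 7: all coefficients.** On the contour $\big|\frac{\lambda^2-j}{\lambda^2+j}\big|=\big|\frac{q-1}{q+1}\big|$ is at most $1$ if $\operatorname{Re}q\ge0$, and at most $\frac{|q|+1}{|q|-1}\le3$ on the tails, where $|q|\ge4$. So the $W_j^{(i)}$ obey the bounds of Step 5 up to a factor $3^{m-1}$. Since $|d\lambda|=\frac12\sqrt j\,|q|^{-1/2}|dq|\le\frac12\sqrt j\,|dq|$, the arc and segments have finite length, and $\int_0^\infty e^{-j\rho/4}d\rho\le4$,
$$\sqrt{j!}\,\big|I[W_j^{(i)}](t)\big|\le C\sqrt j\,r^je^{-c_jt}\qquad(j\ge1,\ 0\le i\le m-1).$$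
The $I[S_j^{(i)}]$ are differences of these. For $Y_j^{(i)}$ use the contour of index $j+1$, where $|\lambda|\ge1$, and $\sqrt{j!}\,(j+1)=\sqrt{j+1}\sqrt{(j+1)!}$:
$$\sqrt{j!}\,\big|I[Y_j^{(i)}](t)\big|\le C(j+1)r^{j+1}e^{-c_{j+1}t}\qquad(j\ge0,\ 1\le i\le m).$$

**Step 8: conclusion.** Fix $q_0\in(r,1)$, which absorbs the polynomial factors. Given $\alpha>0$, all coefficients with $j\ge1$ and $c_j\ge\alpha$ are at most a constant times $q_0^je^{-\alpha t}$, and the finitely many others are $O(e^{-\alpha t})$ by Lemma E. Lemma D applies with $L=A=B^*$ and $q=q_0$, and Lemma B proves Theorem 3. $\blacksquare$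

## 10. Products with a closed manifold

We now carry the counterexample to higher dimensions without enlarging the angle. Let $B$ on $E\to T^2$ be as in Theorem 3. Let $D=d+\delta$ on $\Lambda=\Lambda^*T^*M\otimes\mathbb C$ for some Riemannian metric on $M$. It is formally self-adjoint, $\sigma_D(\xi)^2=|\xi|^2$, and $D1=0$. For example, on the circle $D(f+g\,d\theta)=-g'+f'd\theta$, and constants are killed. On $(E\boxtimes\Lambda)\otimes\mathbb C^2$ over $T^2\times M$ put
$$\mathfrak B=\begin{pmatrix}B\otimes1&1\otimes D\\1\otimes D&-B\otimes1\end{pmatrix}.$$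

**Step 1: the symbol.** The matrices $b=\sigma_B(\eta)\otimes1$ and $1\otimes\sigma_D(\xi)$ commute, so the off-diagonal blocks of the square cancel and $\sigma_{\mathfrak B}(\eta,\xi)^2=(b^2+|\xi|^2)\otimes1_{\mathbb C^2}$. If $\eta\ne0$, every eigenvalue $p$ of $\sigma_{\mathfrak B}$ satisfies $p^2=p_0^2+|\xi|^2$ with $p_0$ an eigenvalue of $\sigma_B(\eta)$, and $|\arg p_0^2|<2\omega<\pi$. Adding $|\xi|^2\ge0$ to a number off $(-\infty,0]$ does not increase $|\arg|$ and does not give $0$. So $p\ne0$ and $|\arg p^2|<2\omega$. If $\eta=0$, then $p=\pm|\xi|\ne0$. So $\mathfrak B$ is elliptic, and each symbol eigenvalue satisfies $|\arg p|<\omega$ or $|\arg(-p)|<\omega$.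

**Step 2: pushing root vectors down to $T^2$.** For a section $v$ of $E\boxtimes\Lambda$ let $\pi v(x)=\int_M\langle v(x,\cdot),1\rangle$, a section of $E$. Since $D$ is formally self-adjoint and $D1=0$, $\pi\circ(1\otimes D)=0$. So $\pi$ maps the first component of $\mathfrak B(v_1,v_2)$ to $B\pi v_1$ and the second to $-B\pi v_2$. Hence $(\mathfrak B-\mu)^N(v_1,v_2)=0$ implies $(B-\mu)^N\pi v_1=0$: either $\pi v_1=0$ or $\pi v_1$ is a root vector of $B$.

**Step 3: conclusion.** If $g$ is orthogonal to all root vectors of $B$, then $\langle(v_1,v_2),(g\otimes1,0)\rangle=\langle\pi v_1,g\rangle=0$ for every root vector $(v_1,v_2)$ of $\mathfrak B$. By Theorem 3 such $g$ form an infinite-dimensional space, so the root vectors of $\mathfrak B$ are not complete.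

For $n=2$ Theorem 3 itself gives counterexamples, for $n\ge3$ take $\dim M=n-2$, and for $n=1$ Theorem 2 gives completeness. This proves Theorem 4. $\blacksquare$
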